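# Symbols adapted to large subspaces: chirps that defeat every $L^p$ estimate

## 1. A guess at the border dimension

Take $n$ functions on the line and combine them through their Fourier transforms, with a symbol $m(\xi_1,\dots,\xi_n)$ that is smooth away from a subspace $\Gamma\subset\mathbb R^n$ and obeys the usual Mikhlin bounds in terms of the distance to $\Gamma$. A theorem of Muscalu, Tao and Thiele, recalled below, says that if $\Gamma$ is in general position and $\dim\Gamma<\frac{n+1}2$, then the operator is bounded for a full range of exponents. The next integer dimension is $\lceil\frac{n+1}2\rceil$: this is exactly the border $\frac{n+1}2$ when $n$ is odd, and half a unit beyond it when $n$ is even. How bad can things get there? Can *every* $L^p$ estimate fail, for a real symbol?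

The first guess is no. Crossing the border by so little should cost some exponents, not all of them. At the worst the answer should depend on the parity of $n$, with odd $n$ the safe case. We make the guess precise, test it, and see that it passes several natural tests. Then we show that it is wrong for every $n\ge3$.

**Definition (operator).** For bounded measurable $m:\mathbb R^n\to\mathbb C$ and $f_1,\dots,f_n\in\mathcal S(\mathbb R)$,
$$T_m(f_1,\dots,f_n)(x)=\int_{\mathbb R^n}m(\xi)\prod_{j=1}^n\hat f_j(\xi_j)\,e^{2\pi i x\xi_j}\,d\xi. \tag{1}$$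
We write $\sigma(\xi)=\xi_1+\dots+\xi_n$, so the exponential in (1) is $e^{2\pi i x\sigma(\xi)}$. For $m\equiv1$ the operator is the pointwise product $f_1\cdots f_n$.

**Definition (no $L^p$ estimates).** An $n$-linear operator $T$ on $\mathcal S(\mathbb R)^n$ satisfies no $L^p$ estimates if there is no $(p_1,\dots,p_n)\in[1,\infty]^n$ for which, with $\frac1p=\sum_{j\le n}\frac1{p_j}$, some constant $C$ gives $\|T(f_1,\dots,f_n)\|_{L^p}\le C\prod_{j\le n}\|f_j\|_{L^{p_j}}$ for all Schwartz $f_j$. Note that $p$ ranges over $[\frac1n,\infty]$.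

**Definition (non-degenerate).** For a $\mathfrak d$-dimensional subspace $\Gamma\subset\mathbb R^n$ let
$$\tilde\Gamma=\Big\{(\xi_1,\dots,\xi_{n+1}):(\xi_1,\dots,\xi_n)\in\Gamma,\ \sum_{j=1}^{n+1}\xi_j=0\Big\}\subset\mathbb R^{n+1}.$$
$\Gamma$ is non-degenerate if $\tilde\Gamma$ is a graph over the variables $(\xi_{i_1},\dots,\xi_{i_{\mathfrak d}})$ for every choice $1\le i_1<\dots<i_{\mathfrak d}\le n+1$. In other words, for each $\mathfrak d$-set $I$ of indices, the coordinate projection $\tilde\Gamma\to\mathbb R^I$ is bijective.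

*Example.* Let $n=3$ and $\Gamma=\{a_1\xi_1+a_2\xi_2+a_3\xi_3=0\}$, a plane. Then $\tilde\Gamma$ is the kernel of the matrix with rows $(1,1,1,1)$ and $(a_1,a_2,a_3,0)$. It is a graph over a pair $I$ exactly when no nonzero element of $\tilde\Gamma$ vanishes on $I$, that is, when the $2\times2$ minor on the other two columns is nonzero. So $\Gamma$ is non-degenerate if and only if $a_1,a_2,a_3,0$ are distinct. Our running example is
$$\Gamma_0=\{\xi_1+2\xi_2+3\xi_3=0\}\subset\mathbb R^3.$$
By contrast $\{\xi_1=\xi_2\}$ is degenerate: it corresponds to $a=(1,-1,0)$, and $\tilde\Gamma$ is not a graph over $(\xi_1,\xi_2)$.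

**Definition (adapted symbols).** $m\in\mathcal M_\Gamma(\mathbb R^n)$ if $m$ is smooth on $\mathbb R^n\setminus\Gamma$ and for every multi-index $\beta$ there is $C_\beta$ with
$$|\partial^\beta m(\xi)|\le C_\beta\operatorname{dist}(\xi,\Gamma)^{-|\beta|},\qquad \xi\notin\Gamma.$$

*Example.* With $L(\xi)=\xi_1+2\xi_2+3\xi_3$, the symbol $\cos(\log|L(\xi)|)$ is in $\mathcal M_{\Gamma_0}$, since $|L|=\sqrt{14}\operatorname{dist}(\cdot,\Gamma_0)$. A feature to keep in mind is that at distance $\delta$ from $\Gamma$ the symbol may oscillate, in every direction, at frequency $1/\delta$. Nothing forces it to be a function of the distance, or to be constant along $\Gamma$.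

**Results we may use.** (Muscalu–Tao–Thiele) If $\Gamma\subset\mathbb R^n$ is non-degenerate of dimension $0\le\mathfrak d<\frac{n+1}2$ and $m\in\mathcal M_\Gamma(\mathbb R^n)$, then $T_m:L^{p_1}\times\dots\times L^{p_n}\to L^{p_{n+1}'}$ whenever $\sum_{j=1}^{n+1}\frac1{p_j}=1$ and $1<p_j<\infty$ for all $j$. In the other direction, Robert M. Kesler, "Unboundedness Theorems for Symbols Adapted to Large Subspaces", arXiv:1609.05954 (2016), shows that for $n\ge5$ and $\frac{n+3}2\le\mathfrak d<n$ there are uncountably many $\mathfrak d$-dimensional non-degenerate $\Gamma$, each with some $m_\Gamma\in\mathcal M_\Gamma$ for which $T_{m_\Gamma}$ is unbounded. That paper is also the source of our question.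

Now the tests. For $n=1,2$ we have $\lceil\frac{n+1}2\rceil=n$, so $\Gamma$ would be all of $\mathbb R^n$ and there is nothing to ask. The first cases are $n=3$, $\mathfrak d=2$ and $n=4$, $\mathfrak d=3$.

*First test: symbols that see only the distance variables, on one shell.* Put $r=n-\mathfrak d$ and let $P:\mathbb R^n\to\mathbb R^r$ be the orthogonal projection onto $\Gamma^\perp$, written in an orthonormal basis of $\Gamma^\perp$, so that
$$\ker P=\Gamma,\qquad |P\xi|=\operatorname{dist}(\xi,\Gamma).\tag{2}$$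
Take $m(\xi)=\mu(2^kP\xi)$ with $\mu\in C_c^\infty(\mathbb R^r\setminus\{0\})$. Writing $\mu(y)=\int\hat\mu(t)e^{2\pi i t\cdot y}dt$ we get
$$T_m(f_1,\dots,f_n)(x)=\int_{\mathbb R^r}\hat\mu(t)\prod_{j\le n}f_j\big(x+2^k(P^{\mathsf T}t)_j\big)\,dt .$$
For $p\ge1$, Minkowski's and Hölder's inequalities bound the norm by $\|\hat\mu\|_1$, for all $p_j$, all $\mathfrak d$ and all $k$. Each shell is harmless, uniformly in its scale. The guess passes.

*Second test: arbitrary symbols on one shell, with $2\mathfrak d=n+1$.* Section 2 shows that one shell is again bounded, uniformly in its scale. The guess passes again, at least for odd $n$.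

Yet the guess is false. Throughout,
$$\mathfrak d=\dim\Gamma,\qquad r=n-\mathfrak d,\qquad \kappa=2\mathfrak d-n-1=(\mathfrak d-1)-r .$$

**Theorem 1.** Let $\Gamma\subset\mathbb R^n$ be a subspace with $\frac{n+1}2\le\mathfrak d\le n-1$ such that

(H) $\tilde\Gamma$ is not contained in any coordinate hyperplane $\{\xi_j=0\}$, $1\le j\le n+1$.

(Every non-degenerate $\Gamma$ satisfies (H).) Then there is a real-valued $m\in\mathcal M_\Gamma(\mathbb R^n)$ such that $T_m$ satisfies no $L^p$ estimates.

**Corollary 2.** For every $n\ge3$ non-degenerate subspaces of dimension $\lceil\frac{n+1}2\rceil$ exist, and each of them admits a real-valued $m\in\mathcal M_\Gamma$ for which no $L^p$ estimates hold.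

**Corollary 3.** Let $\Gamma\subset\mathbb R^n$ be non-degenerate, $0\le\mathfrak d<n$. Some (real) $m\in\mathcal M_\Gamma$ satisfies no $L^p$ estimates if and only if $\mathfrak d\ge\frac{n+1}2$.

**Theorem 4.** Let $\Gamma$ be non-degenerate, $1\le\mathfrak d<n$.

(a) Let $2\mathfrak d=n+1$, $2\le p_1,\dots,p_{n+1}\le\infty$, $\sum_{j=1}^{n+1}\frac1{p_j}=1$. If $m\in\mathcal M_\Gamma$ is supported in $\{A\le\operatorname{dist}(\xi,\Gamma)\le2^KA\}$ with $A>0$, $K\ge1$, then $\|T_m\|_{L^{p_1}\times\dots\times L^{p_n}\to L^{p_{n+1}'}}\le CK$, with $C$ depending only on $\Gamma,\vec p$ and finitely many $C_\beta$. The linear growth in $K$ is optimal: there are real symbols $m_K$, $K\ge1$, supported in $K$ consecutive dyadic shells around $\Gamma$, with constants $C_\beta$ independent of $K$, such that for *every* $\vec p\in[1,\infty]^n$ the best constant for $T_{m_K}$ is $\ge c_{\vec p}K$.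

(b) If $2\mathfrak d>n+1$, a single scale already fails: there is a real $m\in\mathcal M_\Gamma$ supported in $\{c\le\operatorname{dist}(\xi,\Gamma)\le C\}$, $0<c<C$, with all derivatives bounded, such that $T_m$ satisfies no $L^p$ estimates.

The parenthetical remark in Theorem 1 is quick. Given $j$, choose a $\mathfrak d$-set $I\ni j$ (here $\mathfrak d\ge1$). The projection $\tilde\Gamma\to\mathbb R^I$ is onto, so $\xi_j\not\equiv0$ on $\tilde\Gamma$. The converse fails: $\{\xi_1=\xi_2\}\subset\mathbb R^3$ has $\tilde\Gamma=\{(s,s,t,-2s-t)\}$, which satisfies (H) but is degenerate. An example without (H) is $\{\xi_3=0\}$.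

Below, $c,C>0$ denote constants that may change from line to line and depend only on $\Gamma$ and on fixed auxiliary choices, and on exponents or $C_\beta$ where these are present.

## 2. One dyadic shell when $2\mathfrak d=n+1$

This section proves the upper bound in Theorem 4(a). It is what a sensible person would do to *defend* the guess: cut $m$ into shells, bound each shell, and sum.

Look first at $\Gamma_0$ and a symbol living at distance about $1$. Cut frequency space into unit cubes with corners $\ell\in\mathbb Z^3$, and let $\ell_4=-\ell_1-\ell_2-\ell_3$ be the frequency of the dual function. The relevant $\ell\in\mathbb Z^4$ satisfy $\ell_1+\dots+\ell_4=0$ and $|\ell_1+2\ell_2+3\ell_3|\le C$, and any two of the four entries determine the others up to boundedly many choices. For instance, given $\ell_1,\ell_4$ we know $\ell_2+\ell_3$ exactly and $2\ell_2+3\ell_3$ up to $O(1)$. Four functions split into two pairs, each pair determines everything, and Cauchy–Schwarz finishes. Here is the general argument.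

**Step 1: reduction to one shell at distance about $1$.** Choose $\varphi\in C_c^\infty((\frac12,2))$ with $\sum_{l\in\mathbb Z}\varphi(2^{-l}t)=1$ for $t>0$, and write $m=\sum_l m\,\varphi(2^{-l}|P\xi|)$. A nonzero term needs $2^{l+1}>A$ and $2^{l-1}<2^KA$, which allows at most $K+2\le3K$ values of $l$. On its support $\operatorname{dist}(\xi,\Gamma)\ge2^{l-1}$, so the $l$-th term has $\beta$-derivatives $\le C_\beta2^{-l|\beta|}$. If $a(\xi)=m'(\lambda\xi)$ with $\lambda>0$, then $T_a(f)(x)=T_{m'}(g)(x/\lambda)$ with $g_j(x)=f_j(\lambda x)$. Since $\frac1{p_{n+1}'}=\sum_{j\le n}\frac1{p_j}$, the powers of $\lambda$ cancel and $T_a$, $T_{m'}$ have the same norm. Taking $\lambda=2^l$, it suffices to bound $T_a$ by a constant when $a$ is supported in $\{\operatorname{dist}(\xi,\Gamma)\le2\}$ and $|\partial^\beta a|\le C_\beta$. By duality it suffices to show, for Schwartz $f_1,\dots,f_{n+1}$,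
$$|\Lambda|\le C\prod_{j\le n+1}\|f_j\|_{p_j},\qquad\Lambda=\int T_a(f_1,\dots,f_n)\,f_{n+1}\,dx .$$

**Step 2: separating the variables.** We write $a$ as a sum of products of functions of one variable. Let $\eta\in C_c^\infty((-1,1))$ with $\sum_{l\in\mathbb Z}\eta(\cdot-l)=1$, and $\tilde\eta\in C_c^\infty((-2,2))$ with $\tilde\eta=1$ on $[-1,1]$. For $\ell\in\mathbb Z^n$ the function $a(\xi)\prod_j\eta(\xi_j-\ell_j)$ is smooth and supported inside $\ell+[-1,1]^n$. We expand it in a Fourier series on the cube $\ell+[-2,2]^n$ of side $4$ and multiply by $\prod_j\tilde\eta(\xi_j-\ell_j)$, which is $1$ on the support and kills the periodic copies. Summing over $\ell$,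
$$a(\xi)=\sum_\ell\sum_{w\in\mathbb Z^n}c_{\ell,w}\prod_{j\le n}e^{2\pi i w_j\xi_j/4}\,\tilde\eta(\xi_j-\ell_j),\qquad |c_{\ell,w}|\le C_{L}(1+|w|)^{-L}\ \text{ for every } L,$$
where the decay comes from integrating by parts with the bounds on $\partial^\beta a$, and only $\ell$ with $\operatorname{dist}(\ell,\Gamma)\le C'$ occur. We use $L=n+1$. Define $f_{j,l}$ by $\hat f_{j,l}=\hat f_j\,\tilde\eta(\cdot-l)$ for $j\le n$. Then
$$T_a(f_1,\dots,f_n)(x)=\sum_\ell\sum_wc_{\ell,w}\prod_{j\le n}f_{j,\ell_j}(x+w_j/4).$$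
The convergence is absolute and uniform in $x$, because $|f_{j,l}|\le\|\hat f_{j,l}\|_1$ and $\sum_l\|\hat f_{j,l}\|_1\le C\|\hat f_j\|_1$. So we may integrate against $f_{n+1}\in L^1$ term by term.

The product $\prod_{j\le n}f_{j,\ell_j}(x+w_j/4)$ has Fourier support in $\sum_{j\le n}\ell_j+(-2n,2n)$, and $\int Ff_{n+1}=\int\hat F(\xi)\hat f_{n+1}(-\xi)d\xi$. So in this term $f_{n+1}$ may be replaced by $f_{n+1,\ell_{n+1}}$, where $\ell_{n+1}=-\sum_{j\le n}\ell_j$, $\hat f_{n+1,l}=\hat f_{n+1}\,\eta^*(\cdot-l)$, and $\eta^*\in C_c^\infty$ equals $1$ on $[-2n,2n]$. With $w_{n+1}=0$ and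
$$S=\Big\{\ell\in\mathbb Z^{n+1}:\sum_{j}\ell_j=0,\ \operatorname{dist}((\ell_1,\dots,\ell_n),\Gamma)\le C'\Big\}$$
we obtain
$$|\Lambda|\le\sum_wC(1+|w|)^{-n-1}\int\sum_{\ell\in S}\prod_{j\le n+1}|f_{j,\ell_j}(x+w_j/4)|\,dx.\tag{3}$$

**Step 3: counting.** The claim is that for every $\mathfrak d$-set $I$ the fibers of $S\to\mathbb Z^I$ have at most $C$ elements. Let $\ell,\ell'\in S$ agree on $I$. Each is within $C$ of $\tilde\Gamma$, so $\ell-\ell'$ is within $C$ of some $\gamma\in\tilde\Gamma$, and $|\gamma_I|\le C$. Since $\tilde\Gamma$ is a graph over the $I$-variables, $|\gamma|\le C$. Hence $|\ell-\ell'|\le C$.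

**Step 4: splitting in two halves.** This is where $n+1=2\mathfrak d$ is used. Split $\{1,\dots,n+1\}=I\sqcup I'$ with $|I|=|I'|=\mathfrak d$. For nonnegative sequences $A_j$, by Cauchy–Schwarz and Step 3,
$$\sum_{\ell\in S}\prod_{j}A_{j,\ell_j}\le\Big(\sum_{\ell\in S}\prod_{j\in I}A_{j,\ell_j}^2\Big)^{1/2}\Big(\sum_{\ell\in S}\prod_{j\in I'}A_{j,\ell_j}^2\Big)^{1/2}\le C\prod_{j\le n+1}\|A_j\|_{\ell^2}.$$
With $G_j=(\sum_l|f_{j,l}|^2)^{1/2}$, the $x$-integral in (3) is at most $C\int\prod_jG_j(x+w_j/4)\,dx\le C\prod_j\|G_j\|_{p_j}$ by Hölder.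

**Step 5: the square functions.** We show $\|G_j\|_p\le C\|f_j\|_p$ for $2\le p\le\infty$. If $u$ is the inverse Fourier transform of the bump, then $f_{j,l}(x)=\int f_j(x-y)u(y)e^{2\pi ily}dy$. This is the Fourier coefficient with index $-l$ of the $1$-periodization of $y\mapsto f_j(x-y)u(y)$. By Parseval, and then Cauchy–Schwarz in $s$ with $|u(y)|\le C(1+|y|)^{-2}$,
$$\sum_l|f_{j,l}(x)|^2=\int_0^1\Big|\sum_{s\in\mathbb Z}f_j(x-y-s)u(y+s)\Big|^2dy\le C\int_{\mathbb R}|f_j(x-y)|^2(1+|y|)^{-2}dy .$$
Minkowski's inequality in $L^{p/2}$ gives $\|G_j^2\|_{p/2}\le C\|f_j^2\|_{p/2}$, which is the claim. Summing (3) over $w$ bounds one shell by $C$, hence $T_m$ by $CK$. This is the upper bound in Theorem 4(a). $\square$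

This argument stops at two exact places. First, an $m\in\mathcal M_\Gamma$ generally has infinitely many shells. Every shell gets the same bound, with no decay, and we took absolute values, so the sum over shells diverges. To save the guess we would need some orthogonality between shells. Second, if $2\mathfrak d>n+1$ (for example $n=4$, $\mathfrak d=3$), then $n+1$ indices do not contain two disjoint $\mathfrak d$-sets, and Step 4 is not available at all. Both obstacles are real. We will build one input for which all shells produce the *same* output, so they add up with no cancellation.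

## 3. Chirps whose frequencies run along $\Gamma$

From here to the end of Section 6, $\Gamma$ is as in Theorem 1. Since $r\ge1$ and $2\mathfrak d\ge n+1$, we have $n\ge3$ and $\mathfrak d\ge2$.

**Choosing a direction.** A real vector space is not a finite union of proper subspaces. By (H), each condition $\xi_j=0$, $1\le j\le n+1$, cuts out a proper subspace of $\tilde\Gamma$. So there is
$$b=(b_1,\dots,b_n)\in\Gamma,\qquad b_j\ne0\ (j\le n),\qquad b_{n+1}:=-\sigma(b)\ne0 .$$
For $\Gamma_0$ we can take $b=(1,1,-1)$, for which $1+2-3=0$, $\sigma(b)=1$ and $b_4=-1$.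

The chirp $e^{i\pi b_jx^2}$ has frequency $b_jx$ at time $x$. So the frequency vector of $(e^{i\pi b_1x^2},\dots,e^{i\pi b_nx^2})$ at time $x$ is $xb$, a point of $\Gamma$, and their product is $e^{-i\pi b_{n+1}x^2}$, again a chirp. As a tempered distribution, $e^{i\pi b_jx^2}$ has Fourier transform equal to a constant times $e^{-i\pi\xi^2/b_j}$. We truncate on the frequency side.

**Test functions.** Let $h\in C_c^\infty(\mathbb R)$, $0\le h\le1$, $h=1$ on $[-1,1]$, $\operatorname{supp}h\subset[-2,2]$. For $R\ge1$ define $f_j=f_j^R\in\mathcal S(\mathbb R)$ by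
$$\hat f_j(\xi)=e^{-i\pi\xi^2/b_j}\,h\Big(\frac{\xi}{b_jR}\Big).$$

We use van der Corput's second-derivative lemma with amplitude (Stein, *Harmonic Analysis*, Ch. VIII, §1.2): if $\phi$ is real with $|\phi''|\ge\lambda>0$ on an interval and $A$ is $C^1$ and compactly supported there, then $|\int e^{i\phi}A|\le C\lambda^{-1/2}(\|A\|_\infty+\|A'\|_1)$.

**Lemma 5.** $|f_j^R(x)|\le C(1+|x|/R)^{-2}$, hence $\|f_j^R\|_{L^p}\le CR^{1/p}$ for all $p\in[1,\infty]$. Also $\|f_j^R\|_{L^p}\ge cR^{1/p}$.

*Proof.* Substituting $\xi=b_jR\eta$ and $y=x/R$,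
$$f_j(x)=|b_j|R\int e^{i\lambda(2y\eta-\eta^2)}h(\eta)\,d\eta,\qquad\lambda=\pi b_jR^2 .$$
The second derivative of the phase is $-2\lambda$, so van der Corput gives $|f_j|\le CR|\lambda|^{-1/2}\le C$. If $|y|\ge3$, then on $\operatorname{supp}h$ we have $|y-\eta|\ge|y|-2\ge|y|/3$, so the phase derivative $2\lambda(y-\eta)$ has size at least $\frac23|\lambda||y|$. An integration by parts replaces the amplitude $g$ by $\frac{d}{d\eta}\big(g/\phi'\big)$ up to a constant factor. Here $1/\phi'=O((|\lambda||y|)^{-1})$ and $(1/\phi')'=-\phi''/\phi'^2=O(|\lambda|(|\lambda||y|)^{-2})=O((|\lambda||y|)^{-1})$, and similarly for the second derivative of $1/\phi'$. Two integrations therefore gain $(|\lambda||y|)^{-2}$, and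
$$|f_j(x)|\le CR(|\lambda||y|)^{-2}\le C|y|^{-2}.$$
This is the pointwise bound, and integrating it gives the upper norm bound. For the lower one, Plancherel and Hölder give $2|b_j|R\le\|\hat f_j\|_2^2=\|f_j\|_2^2\le\|f_j\|_p\|f_j\|_{p'}\le C\|f_j\|_pR^{1-1/p}$. $\square$

So $f_j^R$ has height about $1$ on a time interval of length about $R$, while its Fourier transform has height about $1$ on a band of length about $R$. In the estimates to be refuted, $\prod_j\|f_j^R\|_{p_j}\le CR^{1/p}$. We need an output of height much larger than $1$ on an interval of length comparable to $R$. (The lower bound in Lemma 5 is used only to judge a failed attempt in Section 4.)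

## 4. A quadratic phase constant in the direction $b$

**Coordinates.** Let $H=\ker\sigma$. As $\sigma(b)\ne0$, every $\xi\in\mathbb R^n$ is uniquely
$$\xi=zb+\zeta,\qquad z=\frac{\sigma(\xi)}{\sigma(b)}=-\frac{\sigma(\xi)}{b_{n+1}},\qquad \zeta=\Pi\xi\in H,\qquad d\xi=c_b\,dz\,d\zeta,\ c_b>0 .$$
Since $b\in\Gamma$, we have $Pb=0$ and $P\xi=P\Pi\xi$. The distance to $\Gamma$ depends on $\zeta$ only.

The cutoffs of the test functions become
$$\prod_{j\le n}h\Big(\frac{\xi_j}{b_jR}\Big)=A(z):=\prod_{j\le n}h\Big(\frac zR+\frac{\zeta_j}{b_jR}\Big),$$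
with $\zeta$ and $R$ suppressed in the notation. We record three facts.

(A1) $0\le A\le1$, $|A^{(N)}|\le C_NR^{-N}$, and $\|A'\|_{L^1(dz)}\le n\|h'\|_1$. The last bound holds because each of the $n$ terms of $A'$ is bounded by $R^{-1}|h'(\frac zR+\frac{\zeta_j}{b_jR})|$, whose integral is $\|h'\|_1$.

(A2) If $A(z)\ne0$, then $|z|\le CR$ and $|\zeta|\le C_1R$. Indeed $|zb_j+\zeta_j|\le2|b_j|R$ for all $j\le n$. Summing and using $\sigma(\zeta)=0$ gives $|b_{n+1}z|=|z\sigma(b)|\le2R\sum_{j\le n}|b_j|$, so $|z|\le CR$. Then $|\zeta_j|\le|zb_j|+2|b_j|R\le CR$.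

(A3) Let $c_1=\frac12\min_{j\le n}|b_j|$. If $|\zeta|\le c_1R$, then $A=1$ on $|z|\le R/2$ and $A=0$ for $|z|\ge\frac52R$. Indeed $|\zeta_j/(b_jR)|\le\frac12$, so the arguments of $h$ have modulus at most $1$ in the first case and at least $2$ in the second.

We may and do take $C_1>c_1$.

**A first choice of phase, and where it breaks.** We want a symbol that undoes the oscillation of $\prod\hat f_j$. The obvious choice is $m_0(\xi)=e^{i\pi q_0(\xi)}\Theta(\Pi\xi)$ with $q_0(\xi)=\sum_{j\le n}\xi_j^2/b_j$ and some cutoff $\Theta\ge0$ on $H$, supported near $\Gamma\cap H$. It cancels every phase. It has two faults.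

The first is that it is not in $\mathcal M_\Gamma$. At $\xi=zb+\zeta$ we have $\partial_jq_0=2(z+\zeta_j/b_j)$. If we fix $\zeta$ with $\Theta(\zeta)\ne0$ and let $z\to\infty$, the distance to $\Gamma$ stays fixed while $|\partial_jm_0|$ is unbounded.

The second fault is that, even forgetting this, the output is too concentrated. Here
$$T_{m_0}(f_1,\dots,f_n)(x)=c_b\int_H\Theta(\zeta)\int_{\mathbb R}A(z)\,e^{-2\pi ib_{n+1}xz}\,dz\,d\zeta .$$
By (A1), (A2) and repeated integration by parts, the inner integral is at most $C_NR(1+R|x|)^{-N}$, and it vanishes if $|\zeta|>C_1R$. With $F(\rho)=\int_{|\zeta|\le\rho}\Theta$ and $N=n+1>\frac1p$, the output has $L^p$ norm at most $CR^{1-1/p}F(C_1R)$, while $\prod_j\|f_j\|_{p_j}\ge cR^{1/p}$ by Lemma 5. The ratio is at most $CR^{1-2/p}F(C_1R)$. For the $\Theta$ we can afford, $F$ grows only like a logarithm (Section 5), so when $p<2$ the ratio tends to $0$. The test then proves nothing.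

**The correction.** We should not cancel everything. A chirp in the output variable $\sigma(\xi)$ must remain, so that the output is spread over $|x|\lesssim R$. Define
$$q(\xi)=\sum_{j\le n}\frac{\xi_j^2}{b_j}+\frac{\sigma(\xi)^2}{b_{n+1}},\qquad B(\xi,\xi')=\sum_{j\le n}\frac{\xi_j\xi'_j}{b_j}+\frac{\sigma(\xi)\sigma(\xi')}{b_{n+1}}.$$
This one extra term repairs the first fault too. Indeed $B(\xi,b)=\sigma(\xi)+\sigma(\xi)\sigma(b)/b_{n+1}=\sigma(\xi)-\sigma(\xi)=0$ for all $\xi$, so $b$ is in the kernel of $q$ and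
$$q(\xi)=q(\Pi\xi),\qquad \nabla q(\xi)\ \text{is a linear function of }\Pi\xi .\tag{4}$$

*Example.* For $\Gamma_0$ and $b=(1,1,-1)$, expanding gives
$$q(\xi)=\xi_1^2+\xi_2^2-\xi_3^2-(\xi_1+\xi_2+\xi_3)^2=-2(\xi_1+\xi_3)(\xi_2+\xi_3)=-2uv,$$
with $u=\xi_1+\xi_3$, $v=\xi_2+\xi_3$. Both $u$ and $v$ are unchanged when $b$ is added to $\xi$. They are coordinates on $H$, since $\Pi\xi=\xi-\sigma(\xi)b=(-v,-u,u+v)$, and $\xi_1+2\xi_2+3\xi_3=u+2v$. At distance about $2^{-k}$ from $\Gamma_0$ a symbol may oscillate at frequency $2^k$, so the phase $e^{-2\pi iuv}$ is allowed where $|u+2v|\simeq2^{-k}$ and $|(u,v)|\lesssim2^k$. This strip has area about $2^{-k}\cdot2^k=1$, for every $k$. That the strips do not shrink is what will produce a divergent sum.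

## 5. A symbol with unit mass in every shell

**Splitting $H$.** Let $N=H\cap\Gamma$. As $b\in\Gamma\setminus H$, $\dim N=\mathfrak d-1$. Let $M$ be the orthogonal complement of $N$ in $H$, so $\dim M=(n-1)-(\mathfrak d-1)=r$. If $\mu\in M$ and $P\mu=0$, then $\mu\in\Gamma\cap H=N$, so $\mu=0$. Hence $P|_M$ is an isomorphism onto $\mathbb R^r$. We write $\zeta=\nu+\mu$ with $\nu\in N$, $\mu\in M$, so that $P\zeta=P\mu$.

**The symbol.** Fix $\psi\in C_c^\infty(\{1<|y|<2\})$ on $\mathbb R^r$, $\psi\ge0$, $\psi\not\equiv0$, and $\chi\in C_c^\infty(H)$ with $0\le\chi\le1$, $\chi=1$ for $|\zeta|\le1$, $\chi=0$ for $|\zeta|\ge2$. Choose $k_0\ge0$ so large that for $k\ge k_0$ the function $\mu\mapsto\psi(2^kP\mu)$ on $M$ is supported in $|\mu|\le2^k/2$. This is possible because $|P\mu|\le2^{1-k}$ forces $|\mu|\le C2^{-k}$. Put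
$$\Theta_k(\zeta)=\psi(2^kP\zeta)\,\chi(2^{-k}\zeta),\qquad \Theta(\zeta)=\sum_{k\ge k_0}2^{-k\kappa}\Theta_k(\zeta),\qquad m(\xi)=e^{i\pi q(\xi)}\,\Theta(\Pi\xi).$$

**Step 1: $m\in\mathcal M_\Gamma$.** On the support of the $k$-th term $2^{-k}<|P\xi|<2^{1-k}$, so the terms have disjoint supports. Near a point off $\Gamma$, $|P\xi|$ is bounded below and only finitely many terms are nonzero, so $m$ is smooth off $\Gamma$ (and $m=0$ on $\Gamma$). On the support of the $k$-th term $|\Pi\xi|\le2\cdot2^k$, so by (4)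
$$|\nabla q|\le C2^k,\qquad|\nabla^2q|\le C\le C2^{2k},\qquad\nabla^3q=0 .$$
A derivative $\partial^\beta e^{i\pi q}$ is $e^{i\pi q}$ times a sum of products of first and second derivatives of $q$ with total order $|\beta|$, so $|\partial^\beta e^{i\pi q}|\le C_\beta2^{k|\beta|}$ there. The factors $\psi(2^kP\xi)$ and $\chi(2^{-k}\Pi\xi)$ have $\beta$-derivatives at most $C_\beta2^{k|\beta|}$ and $C_\beta2^{-k|\beta|}\le C_\beta2^{k|\beta|}$. Since $\kappa\ge0$, the weight satisfies $2^{-k\kappa}\le1$. The Leibniz rule gives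
$$|\partial^\beta m(\xi)|\le C_\beta2^{k|\beta|}\le C_\beta'\operatorname{dist}(\xi,\Gamma)^{-|\beta|},$$
because $2^k\le2/\operatorname{dist}(\xi,\Gamma)$ there. So $m\in\mathcal M_\Gamma$.

**Step 2: mass of the shells.** We show that each weighted shell has mass comparable to $1$, and that little of it lies near the origin. For the lower bound, restrict to $|\nu|\le2^k/2$. By the choice of $k_0$ we have $|\zeta|\le2^k$ wherever $\psi(2^kP\mu)\ne0$, so $\chi(2^{-k}\zeta)=1$ and
$$\int_H\Theta_k\ \ge\ c\,2^{k(\mathfrak d-1)}\int_M\psi(2^kP\mu)\,d\mu\ =\ c\,2^{k(\mathfrak d-1)}2^{-kr}=c\,2^{k\kappa}\qquad(k\ge k_0).\tag{5}$$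
For the upper bound, for $\rho>0$,
$$\int_{|\zeta|\le\rho}\Theta_k\le C\,\big|\{|\nu|\le\rho,\ |P\mu|\le2^{1-k}\}\big|\le C\rho^{\mathfrak d-1}2^{-kr}.\tag{6}$$

Here the dimension condition shows itself. The $k$-th shell has mass about $2^{k\kappa}$. The weight $2^{-k\kappa}$ brings it to about $1$, and this weight is admissible (at most $1$) because $\kappa\ge0$, that is, $\mathfrak d\ge\frac{n+1}2$. If $\kappa$ were negative, bounded weights would give a convergent total mass.

**Step 3: total mass in a ball.** Let $F(\rho)=\int_{|\zeta|\le\rho}\Theta$. We claim that for $R$ large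
$$F(c_1R)\ge c\log R,\qquad F(C_1R)-F(c_1R)\le C.\tag{7}$$
Since $\Theta_k$ is supported in $|\zeta|\le2^{k+1}$, all $k\ge k_0$ with $2^{k+1}\le c_1R$ contribute fully to $F(c_1R)$. By (5) each contributes at least $c$, and there are at least $c\log R$ of them. For the second bound, only $k$ with $2^{k+1}>c_1R$ contribute. By (6) and $\kappa+r=\mathfrak d-1\ge1$,
$$F(C_1R)-F(c_1R)\le\sum_{2^{k+1}>c_1R}2^{-k\kappa}\,CR^{\mathfrak d-1}2^{-kr}=CR^{\mathfrak d-1}\sum_{2^{k+1}>c_1R}2^{-k(\mathfrak d-1)}\le C .$$

Conversely, (6) with $\rho=2^{k+1}$ gives $2^{-k\kappa}\int\Theta_k\le C$, so $F(C_1R)\le C\log R$ for large $R$. This is the logarithmic growth announced in Section 4.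

## 6. The exact formula and the end of the proof of Theorem 1

**Step 1: computing $T_m$ on chirps.** By the definition of $q$,
$$m(\xi)\prod_{j\le n}\hat f_j(\xi_j)=\Theta(\Pi\xi)\,e^{i\pi\sigma(\xi)^2/b_{n+1}}\prod_{j\le n}h\Big(\frac{\xi_j}{b_jR}\Big).$$
Insert $\sigma(\xi)=-b_{n+1}z$. The remaining phase together with $e^{2\pi ix\sigma(\xi)}$ is $e$ to the power $i\pi b_{n+1}z^2-2\pi ib_{n+1}xz=i\pi b_{n+1}[(z-x)^2-x^2]$. The integrand is bounded with compact support, so Fubini gives
$$T_m(f_1,\dots,f_n)(x)=c_b\,e^{-i\pi b_{n+1}x^2}\int_H\Theta(\zeta)\,J_R(x,\zeta)\,d\zeta,\qquad J_R(x,\zeta)=\int_{\mathbb R}e^{i\pi b_{n+1}(z-x)^2}A(z)\,dz .\tag{8}$$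
The output is the expected chirp $e^{-i\pi b_{n+1}x^2}$ times an integral of the positive function $\Theta$ against $J_R$. It remains to see that $J_R$ is essentially a nonzero constant.

**Step 2: three properties of $J_R$.**

(i) $|J_R|\le C$ for all $x,\zeta,R$. This is van der Corput with phase of second derivative $2\pi b_{n+1}$, using (A1).

(ii) $J_R(x,\zeta)=0$ if $|\zeta|>C_1R$. This is (A2).

(iii) Let $\gamma_0=\int_{\mathbb R}e^{i\pi b_{n+1}z^2}dz=|b_{n+1}|^{-1/2}e^{i\frac\pi4\operatorname{sgn}b_{n+1}}$, the Fresnel integral, taken as an improper integral. If $|x|\le R/4$ and $|\zeta|\le c_1R$, then $|J_R(x,\zeta)-\gamma_0|\le C/R$.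

To prove (iii), shift the variable in $\gamma_0$ and write $\gamma_0-J_R=\int(1-A(z))e^{i\pi b_{n+1}(z-x)^2}dz$. By (A3), $1-A$ is supported in $|z|\ge R/2$, where $|z-x|\ge R/4$. Integrate by parts with $e^{i\pi b_{n+1}(z-x)^2}=\frac{1}{2\pi ib_{n+1}(z-x)}\frac{d}{dz}e^{i\pi b_{n+1}(z-x)^2}$. The boundary terms at $\pm\infty$ vanish, and
$$|\gamma_0-J_R|\le C\int_{|z-x|\ge R/4}\frac{dz}{|z-x|^2}+C\int\frac{|A'(z)|}{|z-x|}\,dz\le\frac CR+\frac CR\,\|A'\|_1\le\frac CR .$$

**Step 3: the lower bound.** Let $|x|\le R/4$. Split (8) at $|\zeta|=c_1R$. On the inner part use (iii) and $\Theta\ge0$, on the outer part use (i) and (ii):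
$$|T_m(f_1^R,\dots,f_n^R)(x)|\ge c_b\Big[\Big(|\gamma_0|-\frac CR\Big)F(c_1R)-C\big(F(C_1R)-F(c_1R)\big)\Big].$$
By (7) there are $c>0$ and $R_0$ with
$$|T_m(f_1^R,\dots,f_n^R)(x)|\ge c\log R\qquad\text{for }|x|\le R/4,\ R\ge R_0 .\tag{9}$$

**Step 4: passing to a real symbol and concluding.** Write $m=m_1+im_2$ with $m_1,m_2$ real. Both are in $\mathcal M_\Gamma$, and $T_m=T_{m_1}+iT_{m_2}$. By (9), at each $|x|\le R/4$ one of $|T_{m_1}(f^R)(x)|$, $|T_{m_2}(f^R)(x)|$ is at least $\frac c2\log R$. The interval has length $R/2$. So for each integer $R\ge R_0$ there is $i_R\in\{1,2\}$ with $|T_{m_{i_R}}(f^R)|\ge\frac c2\log R$ on a subset of measure at least $R/4$. Fix $i$ with $i_R=i$ for infinitely many $R$. This choice does not involve exponents. If $T_{m_i}$ satisfied an estimate for some $\vec p\in[1,\infty]^n$, then by Lemma 5, for infinitely many $R$,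
$$\frac c2\log R\,\Big(\frac R4\Big)^{1/p}\le\|T_{m_i}(f^R)\|_p\le C\prod_{j\le n}\|f_j^R\|_{p_j}\le C'\prod_{j\le n}R^{1/p_j}=C'R^{1/p}.$$
This is impossible as $R\to\infty$, for every $p\in[\frac1n,\infty]$. So the real symbol $m_i$ satisfies no $L^p$ estimates, and Theorem 1 is proved. $\blacksquare$

## 7. Vandermonde subspaces and the classification

**Existence of non-degenerate $\Gamma$ of any dimension $1\le\mathfrak d\le n-1$.** Let $s_1,\dots,s_n$ be distinct and nonzero, $s_{n+1}=0$, $r=n-\mathfrak d$, and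
$$\Gamma=\Big\{\xi\in\mathbb R^n:\sum_{j\le n}s_j^i\xi_j=0,\ 1\le i\le r\Big\}.$$
Any $r$ columns of the matrix $(s_j^i)_{1\le i\le r,\,j\le n}$ have determinant equal to the product of the chosen $s_j$ times a Vandermonde determinant, which is nonzero. So the equations are independent and $\dim\Gamma=\mathfrak d$. With the convention $0^0=1$, $\tilde\Gamma$ is the kernel of the Vandermonde matrix $(s_j^i)_{0\le i\le r,\,1\le j\le n+1}$: the row $i=0$ is $\sum_{j\le n+1}\xi_j=0$, and the other rows do not involve $\xi_{n+1}$. If $\gamma\in\tilde\Gamma$ vanishes on a $\mathfrak d$-set $I$, it is supported on $n+1-\mathfrak d=r+1$ indices. The corresponding square Vandermonde matrix has distinct nodes, hence is invertible, so $\gamma=0$. Thus $\tilde\Gamma\to\mathbb R^I$ is injective, and bijective by dimension. (With $n=3$, $r=1$, $s=(1,2,3)$ this is $\Gamma_0$.)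

**Proof of Corollary 2.** For $n\ge3$ we have $\frac{n+1}2\le n-1$, and $n-1$ is an integer, so $\frac{n+1}2\le\lceil\frac{n+1}2\rceil\le n-1$. Non-degenerate $\Gamma$ of this dimension exist, satisfy (H), and Theorem 1 applies to each of them. $\blacksquare$

**Proof of Corollary 3.** If $\mathfrak d\ge\frac{n+1}2$, apply Theorem 1, where $\mathfrak d<n$ is the remaining hypothesis. If $\mathfrak d<\frac{n+1}2$, the theorem of Muscalu, Tao and Thiele with all $p_j=n+1$ gives an estimate for every $m\in\mathcal M_\Gamma$, so "no $L^p$ estimates" never occurs. $\blacksquare$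

So the guess of Section 1 is wrong for every $n\ge3$, in both parities. The parity does show up elsewhere, namely in the behavior of a single shell.

## 8. Growth with the number of shells, and failure on one shell

**Linear growth is attained when $2\mathfrak d=n+1$.** This finishes Theorem 4(a). Here $\kappa=0$, so all weights are $1$. With the notation of Section 5 let
$$m^{(K)}(\xi)=e^{i\pi q(\xi)}\sum_{k_0\le k<k_0+K}\Theta_k(\Pi\xi).$$
Step 1 of Section 5 shows $m^{(K)}\in\mathcal M_\Gamma$ with constants independent of $K$, and it is supported in the $K$ consecutive shells $2^{-k}<\operatorname{dist}(\xi,\Gamma)<2^{1-k}$. Take $R\ge2^{k_0+K}/c_1$ so large that $C/R\le|\gamma_0|/2$ in (iii). Every $\Theta_k$ involved is supported in $|\zeta|\le2^{k+1}\le c_1R$, so there is no outer part. Formula (8), with $\Theta$ replaced by the finite sum, together with (iii) and (5), gives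
$$|T_{m^{(K)}}(f^R)(x)|\ge c_b\,\frac{|\gamma_0|}2\sum_{k_0\le k<k_0+K}\int_H\Theta_k\ge cK\qquad(|x|\le R/4).$$
As in Step 4 of Section 6, the real or the imaginary part of $m^{(K)}$, called $m_K$, satisfies $|T_{m_K}(f^R)|\ge\frac c2K$ on a set of measure at least $R/4$. If $D$ is the best constant for $T_{m_K}$ at $\vec p\in[1,\infty]^n$, then $\frac c2K(R/4)^{1/p}\le D\,CR^{1/p}$, so $D\ge c_{\vec p}K$. With Section 2, this proves Theorem 4(a). $\blacksquare$

**One shell fails when $2\mathfrak d>n+1$.** Now $\kappa\ge1$, and by (5) the $k$-th shell carries mass $2^{k\kappa}$, which grows. There is no need to sum over shells. The plan for Theorem 4(b) is to rescale the $k$-th shell to distance about $1$, and to place the rescaled pieces far apart along $\Gamma$.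

**Step 1: one shell, its own chirp.** Let $m_k(\xi)=e^{i\pi q(\xi)}\Theta_k(\Pi\xi)$. By Section 5, $|\partial^\beta m_k|\le C_\beta2^{k|\beta|}$. Put $R_k=2^{k+1}/c_1$ and $F_j^k=f_j^{R_k}$. As $\Theta_k$ is supported in $|\zeta|\le2^{k+1}=c_1R_k$, (8), (iii) and (5) give, for large $k$,
$$|T_{m_k}(F_1^k,\dots,F_n^k)(x)|\ge c\,2^{k\kappa}\qquad\text{for }|x|\le R_k/4 .$$
Each $\hat F_j^k$ is supported in $|\xi|\le2|b_j|R_k\le C_22^k$.

**Step 2: rescaling to distance about $1$.** Let $G_j^k(x)=F_j^k(2^kx)$. Then $\hat G_j^k(\xi)=2^{-k}\hat F_j^k(2^{-k}\xi)$ is supported in $[-C_24^k,C_24^k]$, and $\|G_j^k\|_p=2^{-k/p}\|F_j^k\|_p\le C(2^{-k}R_k)^{1/p}\le C$. Let $\omega\in C_c^\infty([-2C_2,2C_2]^n)$ be real with $\omega=1$ on $[-C_2,C_2]^n$, and put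
$$a_k(\xi)=m_k(2^{-k}\xi)\,\omega(4^{-k}\xi).$$
Then $|\partial^\beta a_k|\le C_\beta$ uniformly in $k$, and $a_k$ is supported in $1\le|P\xi|\le2$. The cutoff $\omega(4^{-k}\cdot)$ equals $1$ where $\prod_j\hat G_j^k(\xi_j)\ne0$, so the substitution $\xi=2^k\eta$ in (1) gives $T_{a_k}(G^k)(x)=T_{m_k}(F^k)(2^kx)$. Since $|2^kx|\le R_k/4$ means $|x|\le\frac1{2c_1}$,
$$|T_{a_k}(G^k)(x)|\ge c\,2^{k\kappa}\qquad\text{for }|x|\le\frac1{2c_1}.$$

**Step 3: assembling one symbol.** Fix a unit vector $v\in\Gamma$ and $t_k=\tau_kv$ with $\tau_k$ growing so fast that the cubes $t_k+[-2C_24^k,2C_24^k]^n$ are pairwise disjoint, with mutual distances at least $1$. For instance, $\tau_{k+1}\ge\tau_k+1+2\sqrt n\,C_2(4^k+4^{k+1})$ suffices, since then the projections of the cubes to the line $\mathbb Rv$ are separated by gaps of length at least $1$. Put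
$$a(\xi)=\sum_ka_k(\xi-t_k)\qquad(\text{sum over large }k).$$
The sum is locally finite and the terms have disjoint supports, so $a$ is smooth and all its derivatives are bounded. Since $Pt_k=0$, $a$ is supported in $1\le\operatorname{dist}(\xi,\Gamma)\le2$. There $|\partial^\beta a|\le C_\beta\le C_\beta2^{|\beta|}\operatorname{dist}(\xi,\Gamma)^{-|\beta|}$, so $a\in\mathcal M_\Gamma$.

**Step 4: testing.** Let $\tilde G_j^k(x)=e^{2\pi it_{k,j}x}G_j^k(x)$, whose Fourier transform is $\hat G_j^k(\cdot-t_{k,j})$. The product $\prod_j\hat{\tilde G}{}_j^k(\xi_j)$ is supported in $t_k+[-C_24^k,C_24^k]^n$, where $a(\xi)=a_k(\xi-t_k)$. Hence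
$$T_a(\tilde G^k)(x)=e^{2\pi ix\sigma(t_k)}\,T_{a_k}(G^k)(x),$$
so $|T_a(\tilde G^k)|\ge c2^{k\kappa}$ on $|x|\le\frac1{2c_1}$, an interval of length $\frac1{c_1}$ independent of $k$, while $\|\tilde G_j^k\|_{p_j}\le C$. As before, for one of the symbols $\operatorname{Re}a$, $\operatorname{Im}a$, and for infinitely many $k$, the operator $T$ with that symbol satisfies $|T(\tilde G^k)|\ge\frac c22^{k\kappa}$ on a set of measure at least $\frac1{2c_1}$. An estimate for some $\vec p\in[1,\infty]^n$ would give $\frac c22^{k\kappa}\big(\frac1{2c_1}\big)^{1/p}\le C$ for infinitely many $k$, which is impossible because $\kappa\ge1$. The chosen part is real, inherits the support and derivative bounds of $a$, and satisfies no $L^p$ estimates. This proves Theorem 4(b). $\blacksquare$
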